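\title{Graded Lie algebras of maximal class generated in degrees $1$ and $q$}

\begin{abstract}
For every integer $q>2$ we classify the infinite-dimensional $\mathbb N$-graded complex Lie algebras of maximal class that are generated by their components of degrees $1$ and $q$ and have no zero component in degrees $\ge q$. Up to graded isomorphism there are three of them: two metabelian algebras $\mathfrak m_0^q$ and $\mathfrak m_q$, and a subalgebra $W^q$ of the Witt algebra. This proves a conjecture posed in a paper of Barron, Kerner and Tvalavadze. The structure constants are encoded in one linear functional on $\mathbb C[t]$. If the functional vanishes on a nonzero ideal, a growth argument for exponential polynomials gives the metabelian algebras. Otherwise the components whose degrees are multiples of a fixed integer span a copy of the Witt algebra, by the known case $q=2$, and these copies are glued along the primes. The classification holds over every field of characteristic $0$, with explicit structure constants.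
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Lie algebras are over $\mathbb C$ unless another field is named, and $\mathbb N=\{1,2,\dots\}$. The lower central series of a Lie algebra $\mathfrak g$ is $\mathfrak g^1=\mathfrak g$, $\mathfrak g^{i+1}=[\mathfrak g,\mathfrak g^i]$, and $\mathfrak g$ is \emph{residually nilpotent} if $\bigcap_i\mathfrak g^i=0$. In such an algebra the series decreases strictly until it reaches $0$, and the number
\[
\sum_i\bigl(\dim\mathfrak g^i/\mathfrak g^{i+1}-1\bigr)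
\]
measures how much faster it decreases than one dimension per step. A residually nilpotent algebra is \emph{of maximal class} if this sum equals $1$. In the finite-dimensional case, where the sum runs over the $i$ with $\mathfrak g^i\ne0$, these are exactly the filiform Lie algebras. We shall see that in the infinite-dimensional case the condition means $\dim\mathfrak g/\mathfrak g^2=2$ and $\dim\mathfrak g^i/\mathfrak g^{i+1}=1$ for $i\ge2$.

For $q\ge2$ consider three graded Lie algebras, each with basis $e_1,e_q,e_{q+1},e_{q+2},\dots$, where $\deg e_i=i$: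
\begin{itemize}
\item $\mathfrak m_0^q$: $[e_1,e_i]=e_{i+1}$ for $i\ge q$;
\item $\mathfrak m_q$: $[e_1,e_i]=e_{i+1}$ for $i\ge q$, and $[e_q,e_i]=e_{q+i}$ for $i\ge q+1$;
\item $W^q$: $[e_i,e_j]=(j-i)e_{i+j}$ for all $i,j\in\{1,q,q+1,\dots\}$.
\end{itemize}
In $\mathfrak m_0^q$ and $\mathfrak m_q$ the remaining products of basis vectors are zero. For $q=2$ we write $\mathfrak m_0=\mathfrak m_0^2$ and $W=W^2$; the algebra $W$ is the Witt algebra on $e_1,e_2,\dots$. The case $q=2$ of our problem is the following known result, which we use without proof.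

\begin{theorem}[the case $q=2$]\label{thm:K}
Every infinite-dimensional $\mathbb N$-graded Lie algebra of maximal class $L=\bigoplus_{i\in\mathbb N}L_i$ that is generated by $L_1$ and $L_2$ is isomorphic to $\mathfrak m_0$, $\mathfrak m_2$ or $W$.
\end{theorem}

Now fix $q>2$. We say that $\mathfrak g=\bigoplus_{i\in\mathbb N}\mathfrak g_i$ is \emph{of type $(1,q)$} if it is an infinite-dimensional graded Lie algebra of maximal class, generated by $\mathfrak g_1$ and $\mathfrak g_q$, with $\mathfrak g_1\ne0$, $\mathfrak g_i=0$ for $1<i<q$, and $\mathfrak g_i\neq0$ for all $i\ge q$. The conjecture posed in \cite{BKT} states that $\mathfrak m_0^q$, $\mathfrak m_q$ and $W^q$ exhaust this class. We prove it.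

\begin{theorem}\label{thm:A}
Let $q>2$ and let $\mathfrak g$ be of type $(1,q)$. Then $\mathfrak g$ is isomorphic, as a graded algebra, to $\mathfrak m_0^q$, $\mathfrak m_q$ or $W^q$.
\end{theorem}

All three algebras are of type $(1,q)$: in each of them $[e_1,e_i]$ is a nonzero multiple of $e_{i+1}$ for $i\ge q$, so $\mathfrak g^i$ is the span of the $e_n$ with $n\ge q+i-1$ for $i\ge2$. They are pairwise non-isomorphic even as ungraded algebras. In $W^q$ the derived algebra $\mathfrak g^2$ is not abelian, since $[e_{q+1},e_{q+2}]\ne0$, while in the other two it is abelian. The centralizer of $\mathfrak g^2$ is the span of the $e_i$ with $i\ge q$ in $\mathfrak m_0^q$, of codimension $1$, and the span of the $e_i$ with $i>q$ in $\mathfrak m_q$, of codimension $2$.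

The condition $\mathfrak g_i\ne0$ for $i\ge q$ cannot be dropped. Give $\mathfrak m_0$ the grading in which $e_1$ has degree $q$ and $e_i$ has degree $1+(i-2)q$ for $i\ge2$. The result is of maximal class and generated in degrees $1$ and $q$, but its nonzero components lie in the degrees $1,q,q+1,2q+1,\dots$.

Theorem~\ref{thm:B} in Section~\ref{sec:reduction} is a more precise statement. It gives the structure constants explicitly, allows every $q\ge1$, and shows that Theorem~\ref{thm:A} holds over every field of characteristic $0$. Besides Theorem~\ref{thm:K}, the proof uses one result from the literature, a theorem of Mart\'inez and Zelmanov \cite{MZ} on graded algebras with ad-nilpotent homogeneous elements (Theorem~\ref{thm:MZ}).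

\subsection{The idea of the proof}\label{sub:idea}

The subalgebra generated by $e_1$ and $e_q$ is $W^q$ in $W$, and it is $\mathfrak m_0^q$ in both $\mathfrak m_0$ and $\mathfrak m_2$. One might hope to prove Theorem~\ref{thm:A} by extending $\mathfrak g$ downward to an algebra covered by Theorem~\ref{thm:K}. The algebra $\mathfrak m_q$ does not arise in this way, so such an extension does not always exist. We go upward instead. An algebra of type $(1,q)$ has a basis $e_1,e_q,e_{q+1},\dots$, and for $a\ge q$ the span $A^{(a)}$ of $e_a,e_{2a},e_{3a},\dots$ is a subalgebra with one basis vector in each degree after division by $a$. If $[e_a,e_{ka}]\ne0$ for all $k\ge2$, then Theorem~\ref{thm:K} applies to $A^{(a)}$, and unless $A^{(a)}$ is metabelian it is the Witt algebra. This controls the brackets $[e_k,e_l]$ with $k,l$ not coprime, and the Jacobi identity recovers the others.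

\begin{example}\label{ex:580}
Suppose that we have a homogeneous basis $F_k$ $(k\ge q)$, $q\le14$, with $[F_k,F_l]=(l-k)F_{k+l}$ whenever $\gcd(k,l)\ge2$. Write $[F_{14},F_{15}]=\varepsilon F_{29}$. The number $580=2^2\cdot5\cdot29$ has a common factor with each of $14$, $15$, $29$; moreover $7$ divides $14$ and $595=15+580$, and $3$ divides $15$ and $594=14+580$. So in the Jacobi identity for $F_{14},F_{15},F_{580}$ every bracket except $[F_{14},F_{15}]$ is known:
\begin{align*}
0&=[F_{14},[F_{15},F_{580}]]+[F_{15},[F_{580},F_{14}]]+[F_{580},[F_{14},F_{15}]]\\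
&=\bigl(565\cdot581-566\cdot579-551\,\varepsilon\bigr)F_{609}=551\,(1-\varepsilon)F_{609}.
\end{align*}
Hence $\varepsilon=1$, the value in the Witt algebra.
\end{example}

Three things are needed to turn this into a proof. First, the brackets $[e_a,e_{ka}]$ do vanish in $\mathfrak m_0^q$, and in $\mathfrak m_q$ for $a>q$, so these algebras must be separated from the rest in advance. This is done by a linear functional $\varphi$ on $\mathbb C[t]$ that encodes all structure constants (Section~\ref{sec:functional}): the metabelian algebras are those for which $\varphi$ kills a nonzero ideal (Section~\ref{sec:degenerate}). Second, when $\varphi$ kills no ideal we must prove that no bracket $[e_a,e_z]$ with $q\le a<z$ vanishes (Sections~\ref{sec:nondeg}--\ref{sec:witt}). Third, the Witt bases of the various $A^{(a)}$ must be chosen compatibly and extended to all degrees (Section~\ref{sec:gluing}). The action of $e_1$ is then forced (Section~\ref{sec:end}).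

\section{Reduction to an algebra with a shift derivation}\label{sec:reduction}

In this section $K$ is a field, and ``of type $(1,q)$'' is defined over $K$ by the same words as over $\mathbb C$.

\begin{lemma}\label{lem:basis}
Let $q>2$ and let $\mathfrak g$ be of type $(1,q)$ over $K$. Then $\mathfrak g$ has a basis $e_1,e_q,e_{q+1},\dots$ with $e_i\in\mathfrak g_i$ and $[e_1,e_i]=e_{i+1}$ for $i\ge q$.
\end{lemma}

\begin{proof}
All quotients $\mathfrak g^i/\mathfrak g^{i+1}$ are finite-dimensional, because the sum defining maximal class is finite. If $\mathfrak g^i=\mathfrak g^{i+1}$ for some $i$, then $\mathfrak g^j=\mathfrak g^i$ for all $j\ge i$, so $\mathfrak g^i=0$ by residual nilpotency, and $\mathfrak g$ is finite-dimensional, which is excluded. Hence all summands $\dim\mathfrak g^i/\mathfrak g^{i+1}-1$ are nonnegative, exactly one of them equals $1$, and the others are $0$. If $\mathfrak g=Kx+\mathfrak g^2$, then $\mathfrak g^2=[Kx+\mathfrak g^2,Kx+\mathfrak g^2]\subset\mathfrak g^3$ because $[x,x]=0$, and we have just excluded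 $\mathfrak g^2=\mathfrak g^3$. So $\dim\mathfrak g/\mathfrak g^2=2$ and $\dim\mathfrak g^i/\mathfrak g^{i+1}=1$ for $i\ge2$.

Put $\mathfrak g_{\ge n}=\bigoplus_{i\ge n}\mathfrak g_i$. Since $q>2$, we have $[\mathfrak g_1,\mathfrak g_1]\subset\mathfrak g_2=0$, so $\mathfrak g^2\subset\mathfrak g_{\ge q+1}$, and by induction $\mathfrak g^i\subset\mathfrak g_{\ge q+i-1}$ for $i\ge2$. The space $\mathfrak g/\mathfrak g^i$ has dimension $i$ and maps onto $\mathfrak g/\mathfrak g_{\ge q+i-1}\cong\mathfrak g_1\oplus\mathfrak g_q\oplus\dots\oplus\mathfrak g_{q+i-2}$, a sum of $i$ nonzero spaces. Therefore all these spaces are one-dimensional and $\mathfrak g^i=\mathfrak g_{\ge q+i-1}$. The component of degree $q+1$ of $\mathfrak g^2$ is $[\mathfrak g_1,\mathfrak g_q]$, and for $n=q+i-1$, $i\ge2$, the component of degree $n+1$ of $\mathfrak g^{i+1}=[\mathfrak g,\mathfrak g_{\ge n}]$ is $[\mathfrak g_1,\mathfrak g_n]$. Thus $[\mathfrak g_1,\mathfrak g_n]=\mathfrak g_{n+1}$ for all $n\ge q$. Choose nonzero $e_1\in\mathfrak g_1$, $e_q\in\mathfrak g_q$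 and put $e_{i+1}=[e_1,e_i]$.
\end{proof}

In characteristic $p>0$ the bracket $[e_1,e_i]=(i-1)e_{i+1}$ of $W^q$ vanishes for $i\equiv1\pmod p$, so by the lemma $W^q$ is not of maximal class there. From now on the characteristic is $0$.

The lemma reduces the problem to the ideal $I=\bigoplus_{i\ge q}Ke_i$ together with the derivation $D=\operatorname{ad}e_1|_I$. Such pairs make sense for all $q\ge1$, and we classify them.

\begin{theorem}\label{thm:B}
Let $K$ be a field of characteristic $0$, let $q\ge1$, and let $I=\bigoplus_{i\ge q}Ke_i$ be a graded Lie algebra with $\deg e_i=i$, $[e_i,e_j]=c_{ij}e_{i+j}$, and with a derivation $D$ such that $De_i=e_{i+1}$ for all $i\ge q$. Then for a unique $s\in K$ exactly one of the following holds: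
\begin{enumerate}
\item[(a)] $s=0$ and all $c_{ij}=0$;
\item[(b)] $s\ne0$, $c_{qj}=-c_{jq}=s$ for $j>q$, and all other $c_{ij}=0$;
\item[(c)] $q\ge2$, $s\ne0$, and $c_{ij}=s\,\omega_{ij}$ with $\omega_{ij}=\dfrac{(j-i)\,(i-2)!\,(j-2)!}{(i+j-2)!}$.
\end{enumerate}
Conversely, all of these are Lie algebras with such a derivation. Consequently Theorem~\ref{thm:A}, read with $K$ in place of $\mathbb C$, holds over every field $K$ of characteristic $0$.
\end{theorem}

The linear map $D$ with $De_i=e_{i+1}$ is a derivation exactly when $D[e_i,e_j]=[e_{i+1},e_j]+[e_i,e_{j+1}]$, that is, when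
\begin{equation}\label{eq:shift}
c_{ij}=c_{i+1,j}+c_{i,j+1}\qquad(i,j\ge q).
\end{equation}
We dispose now of the parts of Theorem~\ref{thm:B} that need no new idea.

\emph{The converse.} Case (a) is an abelian algebra. In case (b), $e_q$ acts by the linear map $e_j\mapsto se_{j+q}$ on the abelian ideal spanned by the $e_j$, $j>q$, so $I$ is a Lie algebra. Equation \eqref{eq:shift} reads $0=-s+s$ for $i=j=q$, $s=0+s$ for $i=q<j$, $-s=-s+0$ for $i>q=j$, and $0=0$ for $i,j>q$. In case (c) let $w_1,w_2,\dots$ be the basis of the Witt algebra over $K$, $[w_i,w_j]=(j-i)w_{i+j}$, and put $e_i=s\,(i-2)!\,w_i$ for $i\ge q$ and $D=\operatorname{ad}w_1$. Then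
\[
[e_i,e_j]=s^2(i-2)!\,(j-2)!\,(j-i)\,w_{i+j}=s\,\omega_{ij}e_{i+j},\qquad De_i=s\,(i-2)!\,(i-1)\,w_{i+1}=e_{i+1}.
\]

\emph{Exclusiveness and uniqueness.} We have $c_{q,q+1}=0$ only in (a), and $c_{q+1,q+2}$ is zero in (b) and nonzero in (c). In (b) $s=c_{q,q+1}$, and in (c) $s=c_{q,q+1}/\omega_{q,q+1}$.

\emph{Theorem~\ref{thm:A} over $K$ follows from the trichotomy.} Take the basis of Lemma~\ref{lem:basis}. Case (a) is $\mathfrak m_0^q$. In case (b) the vectors $e_1$ and $s^{-1}e_i$ $(i\ge q)$ satisfy the relations of $\mathfrak m_q$. In case (c) the vectors $e_1$ and $w_i=s^{-1}e_i/(i-2)!$ $(i\ge q)$ satisfy $[e_1,w_i]=(i-1)w_{i+1}$ and $[w_i,w_j]=(j-i)w_{i+j}$, the relations of $W^q$. These isomorphisms are graded and defined over $K$.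

\emph{Reduction to $\mathbb C$.} The $c_{ij}$ generate a countable subfield $K_0\subset K$, and a countable field of characteristic $0$ embeds in $\mathbb C$. Antisymmetry, the Jacobi identity and \eqref{eq:shift} are polynomial identities in the $c_{ij}$, so the images of the $c_{ij}$ define a pair $(I,D)$ over $\mathbb C$. If this pair satisfies (a), (b) or (c), then $s\in K_0$ by the formulas for $s$ above, and the same case holds over $K$.

It remains to prove that over $\mathbb C$ one of (a), (b), (c) holds. \emph{For the rest of the paper $q\ge1$ and $(I,D)$ is as in Theorem~\ref{thm:B} with $K=\mathbb C$.} We put $I_{\ge n}=\bigoplus_{i\ge n}\mathbb Ce_i$. An \emph{index} is an integer $\ge q$.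

\section{The functional $\varphi$}\label{sec:functional}

Relation \eqref{eq:shift} is the relation satisfied by the polynomials $t^a(1-t)^b$, because $1=t+(1-t)$. This suggests the following encoding. The polynomials $(1-t)^b$, $b\ge0$, form a basis of $\mathbb C[t]$; let $\varphi\colon\mathbb C[t]\to\mathbb C$ be the linear functional with $\varphi((1-t)^b)=c_{q,q+b}$. Then
\begin{equation}\label{eq:phi}
c_{ij}=\varphi\bigl(t^{i-q}(1-t)^{j-q}\bigr),\qquad \varphi\bigl(G(1-t)\bigr)=-\varphi\bigl(G(t)\bigr).
\end{equation}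
The first formula holds for $i=q$, and it passes from $i$ to $i+1$ because $c_{i+1,j}=c_{ij}-c_{i,j+1}$ and $t^a(1-t)^b-t^a(1-t)^{b+1}=t^{a+1}(1-t)^b$. The second formula for $G=t^a(1-t)^b$ is $c_{ji}=-c_{ij}$, and these $G$ span $\mathbb C[t]$.

The linear conditions on the $c_{ij}$ thus say only that $\varphi((1-2t)^m)=0$ for even $m$; the values for odd $m$ are free. The constants $c_{ij}$ with $i+j=2q+d$ depend on $\varphi$ on polynomials of degree $\le d$, and the first nontrivial Jacobi identity in $I$ occurs in degree $q+(q+1)+(q+2)=2q+(q+3)$. So the number of parameters that are present before the first quadratic constraint grows with $q$, and a degree-by-degree analysis is not uniform in $q$. We use asymptotic arguments instead.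

\begin{example}\label{ex:phi}
In case (a), $\varphi=0$. In case (b), $\varphi(G)=s\,(G(0)-G(1))$. In case (c),
\[
\varphi(G)=s\int_0^1G(t)\,t^{q-2}(1-t)^{q-2}(1-2t)\,dt .
\]
Indeed, $\int_0^1t^a(1-t)^b\,dt=a!\,b!/(a+b+1)!$ and $1-2t=(1-t)-t$, so the integral of $t^{i-2}(1-t)^{j-2}(1-2t)$ is $\bigl((i-2)!\,(j-1)!-(i-1)!\,(j-2)!\bigr)/(i+j-2)!=\omega_{ij}$.
\end{example}

In cases (a) and (b) the functional vanishes on the ideal generated by $t(1-t)$. In case (c) it vanishes on no nonzero ideal $(F)$: if $\bar F$ has the conjugate coefficients, then $\varphi(F\bar F\,(1-2t))/s>0$. This is the dichotomy we need.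

\begin{definition}
The functional $\varphi$ is \emph{degenerate} if it vanishes on a nonzero ideal of $\mathbb C[t]$, and \emph{nondegenerate} otherwise.
\end{definition}

Theorem~\ref{thm:B} follows from Proposition~\ref{prop:degenerate}, which gives (a) or (b) for degenerate $\varphi$, and Proposition~\ref{prop:nondegenerate}, which gives (c) for nondegenerate $\varphi$.

\section{Exponential polynomials and the degenerate case}\label{sec:degenerate}

A degenerate functional is a finite combination of derivatives at points of $\mathbb C$. A point $u$ contributes to $c_{ij}$ a term $u^i(1-u)^j$ times a polynomial, and we must show that the Jacobi identity excludes every point $u\neq0,1$.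

\begin{example}\label{ex:two}
Let $\alpha(i,j)=2^i(-1)^j-(-1)^i2^j$, which comes from the points $2$ and $-1$. It is antisymmetric and satisfies \eqref{eq:shift}. Fix $i,k$ and let $j\to\infty$ in the Jacobi sum $\alpha(j,k)\alpha(i,j+k)+\alpha(k,i)\alpha(j,k+i)+\alpha(i,j)\alpha(k,i+j)$. The first term is $-(-1)^{i+k}2^k4^j+O(2^j)$, the second is $O(2^j)$, and the third is $(-1)^{i+k}2^i4^j+O(2^j)$. The sum can vanish only if $2^i=2^k$, so $\alpha$ does not define a Lie algebra.
\end{example}

The general proof isolates the fastest growing terms in the same way. It rests on a standard fact. An \emph{exponential polynomial} in $(i,j,k)$ is a finite sum $\sum x^iy^jz^kP_{x,y,z}(i,j,k)$ over distinct triples $(x,y,z)\in(\mathbb C^*)^3$, with polynomials $P_{x,y,z}$; we call $x,y,z$ the $i$-, $j$- and $k$-\emph{bases} of the term. \emph{If such a sum vanishes for all $i,j,k\ge J_0$, then all $P_{x,y,z}$ are zero.} In one variable, let $T$ be the shift $f(n)\mapsto f(n+1)$. The operator $T-x'$ sends $x^nP(n)$ to $x^n(xP(n+1)-x'P(n))$; it preserves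 $\deg P$ if $x\neq x'$ and lowers it if $x=x'$. Products of such operators remove all terms but one without killing that one. In several variables, apply this to one variable at a time. Consequently, in a vanishing exponential polynomial the sum of the terms whose bases lie in any prescribed set vanishes.

\begin{lemma}\label{lem:exp}
Let $J_0\ge1$ and let $\alpha(i,j)$, $i,j\ge J_0$, be antisymmetric and satisfy
\begin{equation}\label{eq:jacobi}
\alpha(j,k)\alpha(i,j+k)+\alpha(k,i)\alpha(j,k+i)+\alpha(i,j)\alpha(k,i+j)=0\qquad(i,j,k\ge J_0).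
\end{equation}
Suppose that $\alpha(i,j)=\sum_{u\in S}u^i(1-u)^j\pi_u(i,j)$ for $i,j\ge J_0$, where $S\subset\mathbb C\setminus\{0,1\}$ is finite and the $\pi_u$ are nonzero polynomials. Then $S=\emptyset$, that is, $\alpha=0$.
\end{lemma}

\begin{proof}
Assume $S\ne\emptyset$. Comparing bases in $\alpha(i,j)=-\alpha(j,i)$ gives $S=1-S$ and $\pi_{1-u}(i,j)=-\pi_u(j,i)$. Expand each of the three products in \eqref{eq:jacobi}, with $u'\in S$ indexing the terms of the first factor and $u\in S$ those of the second. The bases are: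
\[
\begin{array}{c|ccc}
&i&j&k\\ \hline
\alpha(j,k)\alpha(i,j+k)&u&(1-u)u'&(1-u)(1-u')\\
\alpha(k,i)\alpha(j,k+i)&(1-u)(1-u')&u&(1-u)u'\\
\alpha(i,j)\alpha(k,i+j)&(1-u)u'&(1-u)(1-u')&u
\end{array}
\]

\emph{Step 1: $|u|=1$ for all $u\in S$.} Suppose not. Let $L(x)=\pm\log|x|$, with the sign chosen so that $M=\max_{u\in S}L(u)$ is positive. Then $L(xx')=L(x)+L(x')$, and $M=\max_{u\in S}L(1-u)$ because $S=1-S$. Put
\[
S_M=\{u\in S: L(1-u)=M\},\qquad b(i,j)=\sum_{u\in S_M}u^i(1-u)^j\pi_u(i,j).
\]
Take the terms of \eqref{eq:jacobi} whose $j$-base has $L$-value $2M$. The second product has none, since $L(u)\le M<2M$. In the third product we need $u,u'\in S_M$, which gives $b(i,j)b(k,i+j)$. In the first product we need $u\in S_M$ and $w=1-u'\in S_M$; since $(1-w)^jw^k\pi_{1-w}(j,k)=-w^k(1-w)^j\pi_w(k,j)$, these terms sum to $-b(k,j)b(i,j+k)$. Hence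
\[
b(i,j)\,b(k,i+j)=b(k,j)\,b(i,j+k).
\]
Let $l=\max_{u\in S_M}L(u)$, and let $b_*$ be the sum of the terms of $b$ with $L(u)=l$. Take the terms whose $i$-base has $L$-value $M+l$. On the left the $i$-bases are $(1-u)u'$ with $L$-value $M+L(u')$, so we obtain $b_*(i,j)b(k,i+j)$. On the right the $i$-bases are $u\in S_M$ with $L(u)\le l<M+l$, so we obtain nothing. Thus $b_*(i,j)b(k,i+j)=0$. Fix $i,j$ and regard this as an exponential polynomial in $k$: for $u\in S_M$ the polynomial $k\mapsto b_*(i,j)\pi_u(k,i+j)$ is zero. The polynomial $k\mapsto\pi_u(k,n)$ is nonzero for all but finitely many $n$. So $b_*(i,j)=0$ for all large $i,j$, although $b_*$ has at least one term with a nonzero polynomial. This is a contradiction.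

\emph{Step 2.} Now $|u|=|1-u|=1$ for $u\in S$, so $S=\{\zeta,\bar\zeta\}$ with $\zeta=e^{\pi\sqrt{-1}/3}$ and $1-\zeta=\bar\zeta$. Growth no longer separates terms, but the bases do. The $i$-bases of the first product are $\zeta,\bar\zeta$, which are primitive sixth roots of unity, while those of the other two products lie in $\{1,\zeta^2,\bar\zeta^2\}$. So the first product vanishes by itself. Its four triples of bases $(\zeta,1,\bar\zeta^2)$, $(\zeta,\bar\zeta^2,1)$, $(\bar\zeta,\zeta^2,1)$, $(\bar\zeta,1,\zeta^2)$ are distinct, and the first, which comes from $u=u'=\zeta$, gives $\pi_\zeta(j,k)\pi_\zeta(i,j+k)=0$. A product of two nonzero polynomials is nonzero, so this is a contradiction.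
\end{proof}

\begin{proposition}\label{prop:degenerate}
If $\varphi$ is degenerate, then $\varphi(G)=s\,(G(0)-G(1))$ for some $s\in\mathbb C$. Thus case \textup{(a)} or \textup{(b)} of Theorem~\ref{thm:B} holds.
\end{proposition}

\begin{proof}
Let $\varphi$ vanish on $(F)$, $F\ne0$. By the Chinese remainder theorem $\mathbb C[t]/(F)$ is a product of rings $\mathbb C[t]/((t-u)^{m})$, and a functional on such a ring is a combination of the maps $G\mapsto G^{(k)}(u)$, $k<m$. So $\varphi(G)=\sum_{u,k}\beta_{u,k}G^{(k)}(u)$ is a finite sum. For $G=t^a(1-t)^b$ and $u\ne0,1$, the Leibniz rule shows that $G^{(k)}(u)$ is $u^a(1-u)^b$ times a polynomial in $a,b$; for $u=0,1$ it vanishes as soon as $a,b>k$. Hence for $i,j\ge N$, with $N$ large, $c_{ij}$ has the form required in Lemma~\ref{lem:exp}, and \eqref{eq:jacobi} is the Jacobi identity in $I$. We conclude that $c_{ij}=0$ for $i,j\ge N$, that is, $\varphi$ vanishes on the ideal generated by $t^{N-q}(1-t)^{N-q}$.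

By the Chinese remainder theorem again, $\varphi=\varphi_0+\varphi_1$ uniquely with $\varphi_0$ vanishing on $(t^{N-q})$ and $\varphi_1$ on $((1-t)^{N-q})$. The substitution $t\mapsto1-t$ exchanges the two ideals, so \eqref{eq:phi} and uniqueness give $\varphi_1(G)=-\varphi_0(G(1-t))$. Let $m\ge0$ be minimal with $\varphi_0(t^m\mathbb C[t])=0$. If $m=0$, then $\varphi=0$. Let $m\ge1$; then $\beta=\varphi_0(t^{m-1})\ne0$, and we must show that $m=1$.

For $b\ge m$ we have $\varphi_1(t^a(1-t)^b)=-\varphi_0((1-t)^at^b)=0$, so $c_{q+a,q+b}=\varphi_0(t^a(1-t)^b)$. This equals $0$ for $a\ge m$, it equals $\beta$ for $a=m-1$, and for $a=0$ it equals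
\[
P(b)=\sum_{k<m}(-1)^k\binom bk\varphi_0(t^k),
\]
a polynomial in $b$ of degree exactly $m-1$. The bracket $[e_q,e_{q+m-1}]$ is a multiple of $e_{q+a}$ with $a=q+m-1\ge m$, so it commutes with $e_{q+b}$ for $b\ge m$. The Jacobi identity gives
\[
[e_q,[e_{q+m-1},e_{q+b}]]=[e_{q+m-1},[e_q,e_{q+b}]],\qquad\text{that is,}\qquad \beta P(b+q+m-1)=P(b)\beta
\]
for all $b\ge m$. Since $q+m-1\ge1$, the polynomial $P$ takes one value infinitely often and is constant. So $m=1$, $\varphi_0(G)=\beta G(0)$ and $\varphi_1(G)=-\beta G(1)$. By \eqref{eq:phi} this is case (b) with $s=\beta$.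
\end{proof}

\section{What nondegeneracy forbids}\label{sec:nondeg}

\emph{From here on $\varphi$ is nondegenerate.} The hypothesis enters only through the next lemma and its corollary, which say that $I$ contains no large commuting families. The simplest instance is this: if $c_{ji}=0$ for one $j$ and all $i\ge i_0$, then $\varphi$ vanishes on $t^{j-q}(1-t)^{i_0-q}(1-t)^b$ for all $b\ge0$, hence on a nonzero ideal. If $i$ runs only over a residue class modulo $N$, we get only a $\mathbb C[(1-t)^N]$-submodule of rank one, and $N$ different $j$ are needed to fill an ideal.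

\begin{lemma}\label{lem:classes}
Let $N\ge1$ and $r\in\mathbb Z/N$. There are at most $N-1$ indices $j$ such that $c_{ji}=0$ for all sufficiently large $i\equiv r\pmod N$.
\end{lemma}

\begin{proof}
Suppose that $j_1<\dots<j_N$ are such indices, and that the vanishing holds for $i\ge i_0$, where $i_0\ge q$, $i_0\equiv r$. Put $y=1-t$, $v=y^N$, $m_k=j_k-q$, and $\mathcal M=\sum_{k=1}^N(1-y)^{m_k}\mathbb C[v]$. By \eqref{eq:phi}, $\varphi$ vanishes on $y^{i_0-q}\mathcal M$.

The ring $\mathbb C[y]$ is a free $\mathbb C[v]$-module with basis $1,y,\dots,y^{N-1}$. Write $(1-y)^{m_k}=\sum_{l=0}^{N-1}H_{kl}(v)y^l$ and let $h(v)=\det(H_{kl}(v))$. At $v=0$ we have $H_{kl}(0)=(-1)^l\binom{m_k}{l}$, which is a polynomial in $m_k$ of degree $l$ with leading coefficient $(-1)^l/l!$. Column operations reduce $h(0)$ to a Vandermonde determinant: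
\[
h(0)=\pm\prod_{k<k'}(m_{k'}-m_k)\Big/\prod_{l=0}^{N-1}l!\ \ne0 .
\]
(For $N=2$ the rows are $(1,-m_1)$ and $(1,-m_2)$.) So $h\ne0$, and by Cramer's rule $h\,y^l\in\mathcal M$ for $0\le l<N$, whence $h\,\mathbb C[y]\subset\mathcal M$. Then $\varphi$ vanishes on the nonzero ideal $(y^{i_0-q}h)$, a contradiction.
\end{proof}

A \emph{progression} is a set of indices $\{z+lN:l\ge0\}$ with $z\ge q$, $N\ge1$.

\begin{corollary}\label{cor:prog}
\begin{enumerate}
\item[(i)] For every index $n$ there are infinitely many $j$ with $c_{nj}\ne0$.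
\item[(ii)] For every progression $S$ and every $R$ there are $i,j\in S$ with $i+j\ge R$ and $c_{ij}\ne0$.
\end{enumerate}
\end{corollary}

\begin{proof}
Part (i) is Lemma~\ref{lem:classes} with $N=1$. If (ii) fails for $S=\{z+lN\}$, then every $j\in S$ satisfies $c_{ji}=0$ for all large $i\equiv z\pmod N$, and $S$ has more than $N-1$ elements.
\end{proof}

\section{Nil indices}\label{sec:nil}

We want to show that $c_{az}\ne0$ for $a\ne z$. The only brackets known to be nonzero are those given by $D$, so we adjoin $D$ to $I$. Let $\mathfrak g=\mathbb C\partial\oplus I$ with $[\partial,x]=Dx$ for $x\in I$; this is a Lie algebra because $D$ is a derivation. (In the setting of Theorem~\ref{thm:A} it is the given algebra, with $\partial=e_1$.) We shall use repeatedly the Leibniz formula for a derivation $Y$,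
\begin{equation}\label{eq:leibniz}
Y^m[x,x']=\sum_{l=0}^m\binom ml[Y^lx,Y^{m-l}x'] .
\end{equation}
It shows that $Y^{d+1}x=0$ and $Y^{d'+1}x'=0$ imply $Y^{d+d'+1}[x,x']=0$.

An index $n$ is \emph{nil} if every element of $\mathfrak g$ is killed by some power of $\operatorname{ad}e_n$, and \emph{non-nil} otherwise. By \eqref{eq:leibniz} the elements killed by a power of $\operatorname{ad}e_n$ form a subalgebra, which contains $e_n$. If it contains $\partial$, it contains the subalgebra $\mathbb C\partial\oplus I_{\ge n}$ generated by $\partial$ and $e_n$, and then it is $\mathfrak g$ because $[e_n,\mathfrak g]\subset I_{\ge n}$. So $n$ is nil if and only if $(\operatorname{ad}e_n)^k\partial=0$ for some $k$. Since $(\operatorname{ad}e_n)^k\partial=-c_{n,n+1}c_{n,2n+1}\cdots c_{n,(k-1)n+1}\,e_{kn+1}$,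
\begin{equation}\label{eq:nonnil}
n\text{ is non-nil}\iff c_{n,kn+1}\ne0\text{ for all }k\ge1 .
\end{equation}
In case (a) of Theorem~\ref{thm:B} all indices are nil, in case (b) all but $q$, and in case (c) none. Our plan is to show that a non-nil $e_a$ commutes with no other $e_z$, and that no index is nil.

A nil index produces an infinite commuting family, namely the image of the highest power of $\operatorname{ad}e_n$ that survives in large degrees.

\begin{lemma}\label{lem:nil}
Let $n$ be nil and $X=\operatorname{ad}e_n|_I$. Then $X$ is nilpotent. There are $B\ge1$ and $J\ge q$ such that $V=I_{\ge J}$ and $U=X^BV$ satisfy: $X^{B+1}V=0$; $U$ is spanned by infinitely many of the $e_z$; $[U,U]=0$; and $[U,[U,V]]\subset U$.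
\end{lemma}

\begin{proof}
Let $(\operatorname{ad}e_n)^{\delta+1}\partial=0$, and let $d(j)$ be the largest $d$ with $X^de_j\ne0$. We must bound $d(j)$. Since $e_{j+1}=[\partial,e_j]$, formula \eqref{eq:leibniz} gives $d(j+1)\le d(j)+\delta$. Let $Z=\{z\ge q:d(z)=0\}$; it contains $n$. For $z\in Z$ we have $d(z+k)\le k\delta$. Moreover $X^{d(z+1)}e_{z+1}$ is a nonzero multiple of $e_{z'}$, $z'=z+1+d(z+1)n$, and is killed by $X$; so $Z$ contains an element $z'$ with $z<z'\le z+1+\delta n$. For $j\ge n$ let $z$ be the largest element of $Z$ with $z\le j$. Then $j-z\le\delta n$, so $d(j)\le\delta^2n$. Only finitely many indices are smaller than $n$, so $d$ is bounded and $X$ is nilpotent.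

Let $B$ be maximal such that $X^Be_j\ne0$ for infinitely many $j$. By Corollary~\ref{cor:prog}(i), $B\ge1$. Choose $J\ge q$ with $X^{B+1}e_j=0$ for $j\ge J$. Each $X^Be_j$ is a multiple of $e_{j+Bn}$, so $U$ is spanned by infinitely many $e_z$. The space $V$ is an ideal of $I$, and $X^{2B}V=0$ because $2B\ge B+1$. For $x,x'\in V$ only the middle term of \eqref{eq:leibniz} survives: $0=X^{2B}[x,x']=\binom{2B}B[X^Bx,X^Bx']$. Hence $[U,U]=0$.

For $\tau\in\mathbb C$ let $E_\tau=\sum_{l=0}^B\tau^lX^l/l!$ on $V$. As the exponential of a nilpotent derivation it is an automorphism of $V$ with inverse $E_{-\tau}$, so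
\[
[E_\tau x,[E_\tau x',y]]=E_\tau[x,[x',E_{-\tau}y]]\qquad(x,x',y\in V).
\]
Both sides are polynomials in $\tau$ of degree $\le2B$. The coefficients of $\tau^{2B}$ give
\[
[X^Bx,[X^Bx',y]]=(-1)^BX^B[x,[x',X^By]]\in U.\qedhere
\]
\end{proof}

To start the argument we need one non-nil index. An element $x$ of a Lie algebra $L$ is \emph{ad-nilpotent} if $(\operatorname{ad}x)^N=0$ for some $N$, and $L$ is \emph{locally nilpotent} if every finitely generated subalgebra is nilpotent.

\begin{theorem}[Mart\'inez--Zelmanov \cite{MZ}]\label{thm:MZ}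
Let $L=\bigoplus_{\gamma\in\Gamma}L_\gamma$ be a Lie algebra over a field of characteristic $0$, graded by an abelian group $\Gamma$. Suppose that there is $d$ with $\dim L_\gamma\le d$ for all $\gamma$, and that every homogeneous element is ad-nilpotent. Then $L$ is locally nilpotent.
\end{theorem}

\begin{lemma}\label{lem:exist}
There is a non-nil index.
\end{lemma}

\begin{proof}
Suppose that all indices are nil. By Lemma~\ref{lem:nil} all homogeneous elements of the $\mathbb Z$-graded algebra $I$ are ad-nilpotent, and its components have dimension $\le1$, so $I$ is locally nilpotent by Theorem~\ref{thm:MZ}. Since $\varphi\neq0$, the ideal $[I,I]$ is nonzero. It is spanned by some of the $e_j$ and is stable under $D$, so $[I,I]=I_{\ge j_0}$ for some $j_0>q$. Each $e_j$ with $j\ge j_0$ is a multiple of some $[e_i,e_{i'}]$ with $i,i'<j$, so by induction on the degree $I$ is generated by $e_q,\dots,e_{j_0-1}$. Hence $I$ is nilpotent. The last nonzero term of its lower central series is central and graded, so some $e_n$ is central in $I$.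 This contradicts Corollary~\ref{cor:prog}(i).
\end{proof}

\section{Non-nil indices}\label{sec:nonnil}

For non-nil $a$, \eqref{eq:nonnil} gives $c_{aj}\ne0$ only on the class $j\equiv1\pmod a$. We spread this first to all large $j$ and then to all $j\ne a$.

\begin{lemma}\label{lem:large}
If $a$ is non-nil, then $c_{aj}\ne0$ for all sufficiently large $j$.
\end{lemma}

\begin{proof}
Let $A=\operatorname{ad}e_a$, so $Ae_j=c_{aj}e_{j+a}$. Call a class $r\in\mathbb Z/a$ \emph{bad} if $c_{aj}=0$ for infinitely many $j\equiv r$, and \emph{good} otherwise. If $r$ is bad, every $e_j$ with $j\equiv r$ is killed by a power of $A$. The class of $1$ is good by \eqref{eq:nonnil}. We must show that all classes are good.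

\emph{Step 1: if $r$ is bad and $r'$ is good, then $r+r'$ is good.} Suppose that $r+r'$ is bad. Choose $i_0\equiv r'$ with $c_{ai}\ne0$ for all $i\ge i_0$, $i\equiv r'$, and put $u_k=A^ke_{i_0}$, a nonzero multiple of $e_{i_0+ka}$. Let $x$ be homogeneous of degree $\equiv r$ with $A^Lx=0$. We claim that $[x,u_k]=0$ for large $k$, and use induction on $L$; for $L=0$ we have $x=0$. The element $[x,u_0]$ has degree in the bad class $r+r'$, so for large $m$
\[
0=A^m[x,u_0]=[x,u_m]+\sum_{l=1}^{L-1}\binom ml[A^lx,u_{m-l}].
\]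
For $l\ge1$ the element $A^lx$ has degree $\equiv r$ and is killed by $A^{L-1}$, so the sum vanishes for large $m$ by induction. This proves the claim. Thus each of the infinitely many indices $j\equiv r$ has $c_{ji}=0$ for all large $i\equiv r'$, against Lemma~\ref{lem:classes} with $N=a$.

\emph{Step 2: it suffices to show that the class of $0$ is good.} If $0$ is good and $r$ is bad, Step 1 with $r'=0$ says that $r$ is good.

\emph{Step 3: the class of $0$ is good.} Suppose it is bad. We let the span of the $e_{ma}$, $m\ge1$, act on the class of $1$. Put $u_k=A^ke_{a+1}$ for $k\ge0$; by \eqref{eq:nonnil} it is a nonzero multiple of $e_{1+(k+1)a}$. For $x\in\mathbb Ce_{ma}$ define a function $Q_x$ on $\{0,1,\dots\}$ by $[x,u_k]=Q_x(k)u_{k+m}$, and write $Q_j=Q_{e_j}$. For $x,x'$ of degrees $ma,m'a$ the identity $[[x,x'],u_k]=[x,[x',u_k]]-[x',[x,u_k]]$ reads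
\begin{equation}\label{eq:Q}
Q_{[x,x']}(k)=Q_{x'}(k)\,Q_x(k+m')-Q_x(k)\,Q_{x'}(k+m).
\end{equation}
Since $Q_a=1$, this gives $Q_{Ax}=-\Delta Q_x$, where $\Delta Q(k)=Q(k+1)-Q(k)$. Each $e_j$, $j\in a\mathbb N$, is killed by some $A^L$, so $\Delta^LQ_j=0$ and $Q_j$ is a polynomial in $k$. By Lemma~\ref{lem:classes} with $N=a$ and the class of $1$, we have $Q_j=0$ for at most $a-1$ values of $j$; so there is $R$ with $Q_j\ne0$ for all $j\in a\mathbb N$, $j\ge R$.

Let $\mathcal K$ be the set of $z\in a\mathbb N$ such that $Q_z$ is a nonzero constant. For $z,z'\in\mathcal K$, \eqref{eq:Q} gives $c_{zz'}Q_{z+z'}=Q_{[e_z,e_{z'}]}=0$, so $c_{zz'}=0$ when $z+z'\ge R$. By Corollary~\ref{cor:prog}(ii), $\mathcal K$ contains no progression. We now find one. If all $Q_j$ are constant, $\mathcal K$ contains all multiples of $a$ from $R$ on. Otherwise some $Q_j$ has degree $d\ge1$. The operator $\Delta$ lowers the degree of a nonconstant polynomial by exactly one, so $x=A^{d-1}e_j$ has $Q_x(k)=\alpha k+\beta$ with $\alpha\ne0$. Let $j_1$ be the degree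 of $x$. Then $Q_{Ax}=-\alpha$, so $j_1+a\in\mathcal K$. If $z=ma\in\mathcal K$ and $Q_z=\rho$, then by \eqref{eq:Q}
\[
Q_{[x,e_z]}(k)=\rho\,Q_x(k+m)-Q_x(k)\,\rho=\rho\alpha m\ne0,
\]
so $j_1+z\in\mathcal K$. Hence $\mathcal K$ contains the progression $\{j_1+a+lj_1:l\ge0\}$. Both cases are contradictory.
\end{proof}

This already shows that nil and non-nil indices do not coexist easily.

\begin{corollary}\label{cor:U}
Let $n$ be nil, let $U$ be as in Lemma~\ref{lem:nil}, and let $a$ be non-nil. Then $[e_a,U]\not\subset U$.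
\end{corollary}

\begin{proof}
Suppose $[e_a,U]\subset U$. Take $e_z\in U$ with $z$ so large that $c_{aj}\ne0$ for $j\ge z$. Then $e_{z+ka}\in U$ for all $k\ge0$, and $[U,U]=0$ contradicts Corollary~\ref{cor:prog}(ii).
\end{proof}

\begin{lemma}\label{lem:all}
If $a$ is non-nil, then $c_{az}\ne0$ for every index $z\ne a$.
\end{lemma}

\begin{proof}
Suppose that $c_{az}=0$ with $z\ne a$. Then $\operatorname{ad}e_a$ and $\operatorname{ad}e_z$ commute.

\emph{Case 1: $z$ is nil.} Take $X,B,V,U$ as in Lemma~\ref{lem:nil} for $n=z$. Then $[e_a,X^BV]=X^B[e_a,V]\subset X^BV$, against Corollary~\ref{cor:U}.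

\emph{Case 2: $z$ is non-nil.} Now two commuting derivations act injectively in large degrees. In a suitable basis each of them imposes a recurrence of the type \eqref{eq:shift} on the structure constants. One recurrence has an infinite-dimensional space of solutions, but two of them force an exponential polynomial, to which Lemma~\ref{lem:exp} applies.

By Lemma~\ref{lem:large} there is $J\ge q$ with $c_{aj}c_{zj}\ne0$ for $j\ge J$. Put $f_j=e_j$ for $J\le j<J+a$ and $f_{j+a}=[e_a,f_j]$ for $j\ge J$; these are nonzero multiples of the $e_j$. Write $[e_z,f_j]=\varepsilon_jf_{j+z}$, $\varepsilon_j\ne0$. Comparing $[e_a,[e_z,f_j]]=\varepsilon_jf_{j+z+a}$ with $[e_z,[e_a,f_j]]=\varepsilon_{j+a}f_{j+a+z}$ shows that $\varepsilon_j$ depends only on $j$ modulo $a$.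

Let $g=\gcd(a,z)$, $n'=a/g$, $m'=z/g$; then $n'\ne m'$. We make $\varepsilon_j$ constant on the multiples of $g$. The classes $0,z,2z,\dots,(n'-1)z$ are the $n'$ distinct multiples of $g$ in $\mathbb Z/a$, and $n'z\equiv0$. Choose $\varepsilon\in\mathbb C^*$ with $\varepsilon^{n'}=\varepsilon_0\varepsilon_z\cdots\varepsilon_{(n'-1)z}$, and define $\lambda$ on these classes by $\lambda_0=1$, $\lambda_{j+z}=\lambda_j\varepsilon_j/\varepsilon$; the choice of $\varepsilon$ makes this consistent after $n'$ steps. Replace $f_j$ by $\lambda_jf_j$ for $g\mid j$. Then, for $j\ge J$ with $g\mid j$,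
\[
[e_a,f_j]=f_{j+a},\qquad[e_z,f_j]=\varepsilon f_{j+z}.
\]
For $i,j\ge J$ divisible by $g$ write $[f_i,f_j]=\alpha(i,j)f_{i+j}$. Applying the two derivations, and canceling $\varepsilon$ in the second case, we get
\[
\alpha(i,j)=\alpha(i+a,j)+\alpha(i,j+a),\qquad\alpha(i,j)=\alpha(i+z,j)+\alpha(i,j+z).
\]
Let $F(i',j')=\alpha(gi',gj')$ for $i',j'\ge J/g$, and let $\mathbb C[x,y]$ act on functions on this quadrant by the shifts $(xF)(i',j')=F(i'+1,j')$, $(yF)(i',j')=F(i',j'+1)$. Then $F$ is annihilated by $P_{n'}$ and $P_{m'}$, where $P_n=x^n+y^n-1$.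

The polynomial $P_n$ is irreducible by Eisenstein's criterion over $\mathbb C[y]$ at the prime $y-1$, which divides $y^n-1$ exactly once. As $n'\ne m'$, the polynomials $P_{n'},P_{m'}$ are coprime. By Gauss's lemma they remain coprime in $\mathbb C(y)[x]$ and in $\mathbb C(x)[y]$, so the ideal they generate contains a nonzero polynomial in $y$ and a nonzero polynomial in $x$, and has finite codimension. Therefore $\mathbb C[x,y]F$ is finite-dimensional, and $F$ is a finite sum of functions $F_{\lambda\mu}\in\mathbb C[x,y]F$ with $(x-\lambda)^NF_{\lambda\mu}=(y-\mu)^NF_{\lambda\mu}=0$ for some $N$. If $\lambda=0$, then $F_{\lambda\mu}$ vanishes for large $i'$; if $\mu=0$, for large $j'$. If $\lambda\mu\ne0$, then $\lambda^{-i'}\mu^{-j'}F_{\lambda\mu}$ is killed by the $N$-th difference in each variable, so it is a polynomial. Finally $P_{n'}$ kills $F_{\lambda\mu}$ and acts on the generalized eigenspace with the single eigenvalue $\lambda^{n'}+\mu^{n'}-1$, so $\lambda^{n'}+\mu^{n'}=1$ if $F_{\lambda\mu}\ne0$.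

Put $u=\lambda^{n'}$, so $1-u=\mu^{n'}$ and $u\ne0,1$. Collecting the terms with the same $u$, we obtain for large $i,j$
\[
\alpha(ai,aj)=F(n'i,n'j)=\sum_uu^i(1-u)^j\pi_u(i,j)
\]
with polynomials $\pi_u$. The numbers $\alpha(ai,aj)$ are the structure constants of the subalgebra spanned by the $f_{ai}$, $i$ large, so they are antisymmetric and satisfy \eqref{eq:jacobi}. By Lemma~\ref{lem:exp} they vanish for all large $i,j$. This contradicts Corollary~\ref{cor:prog}(ii).
\end{proof}

\section{Witt subalgebras along multiples}\label{sec:witt}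

For an index $a$ let $A^{(a)}=\bigoplus_{k\ge1}\mathbb Ce_{ka}$. Here Theorem~\ref{thm:K} enters. It provides an isomorphism that need not be graded, so we pass to leading terms.

\begin{lemma}\label{lem:witt}
If $a$ is non-nil, then $A^{(a)}$ has a basis $w_k\in\mathbb Ce_{ka}$ $(k\ge1)$ with $[w_k,w_l]=(l-k)w_{k+l}$. In particular all multiples of $a$ are non-nil.
\end{lemma}

\begin{proof}
Let $A=A^{(a)}$, graded by $A_k=\mathbb Ce_{ka}$, and $A_{\ge k}=\bigoplus_{l\ge k}A_l$. By Lemma~\ref{lem:all}, $[A_1,A_k]=A_{k+1}$ for $k\ge2$, while $[A_1,A_1]=0$. So $A$ is generated by $A_1$ and $A_2$, and $A^i=A_{\ge i+1}$ for $i\ge2$. Thus $A$ is of maximal class, and Theorem~\ref{thm:K} applies. In $\mathfrak m_0$ and $\mathfrak m_2$ the derived algebra is abelian, whereas $A^2=A_{\ge3}$ is not abelian by Corollary~\ref{cor:prog}(ii). So there is an isomorphism $\psi\colon W\to A$; let $w'_k$ be the standard basis of $W$.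

The subspaces $A_{\ge k}$ can be described without the grading: $A_{\ge1}=A$, $A_{\ge k}=A^{k-1}$ for $k\ge3$, and $A_{\ge2}=\{x:[x,A^2]\subset A^4\}$. For the last equality, $[A_{\ge2},A_{\ge3}]\subset A_{\ge5}=A^4$, while an element with nonzero component in $A_1$ has a bracket with $e_{3a}$ whose component in $A_4$ is nonzero. The same descriptions hold in $W$, since $[w'_1,w'_k]\ne0$ for $k\ge2$. Hence $\psi(W_{\ge k})=A_{\ge k}$ for all $k$, and $\psi(w'_k)\in A_{\ge k}\setminus A_{\ge k+1}$ has a nonzero component $w_k$ in $A_k$. The components in $A_{k+l}$ of $[\psi w'_k,\psi w'_l]=(l-k)\psi w'_{k+l}$ give $[w_k,w_l]=(l-k)w_{k+l}$. Since $[w_k,w_{lk}]=(l-1)k\,w_{(l+1)k}\ne0$ for $l\ge2$, no power of $\operatorname{ad}w_k$ kills $w_{2k}$, so $ka$ is non-nil.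
\end{proof}

We now have a whole progression of non-nil indices, and this is enough to exclude nil ones.

\begin{lemma}\label{lem:nonil}
Every index is non-nil.
\end{lemma}

\begin{proof}
Suppose that $n$ is nil, with $J,V,U$ as in Lemma~\ref{lem:nil}. By Lemmas~\ref{lem:exist} and~\ref{lem:witt} there is $a_0$ such that all multiples of $a_0$ are non-nil. Let $e_z\in U$ and $j\ge J$ with $j\equiv-z\pmod{a_0}$, so that $a=z+j$ is non-nil. If $c_{zj}\ne0$, then $e_a$ is a multiple of $[e_z,e_j]$, and for $u\in U$, using $[e_z,u]=0$,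
\[
[[e_z,e_j],u]=[e_z,[e_j,u]]\in[U,[U,V]]\subset U ,
\]
against Corollary~\ref{cor:U}. So $c_{zj}=0$ for all $j\ge J$ with $j\equiv-z\pmod{a_0}$. Infinitely many $e_z$ lie in $U$, so $a_0$ of these $z$ lie in one class modulo $a_0$. This contradicts Lemma~\ref{lem:classes} with $N=a_0$.
\end{proof}

Thus $A^{(a)}$ has a basis as in Lemma~\ref{lem:witt} for every $a\ge q$.

\section{Gluing along the primes}\label{sec:gluing}

We want a Witt basis of the whole of $I$, that is, along the multiples of $1$, and we have one along the multiples of each $g\ge q$. We descend on $g$: a Witt basis along the multiples of $g$ is assembled from those along the multiples of $pg$, $p$ prime. The assembled basis has the correct brackets for non-coprime pairs, and the following arithmetic lemma, which generalizes Example~\ref{ex:580}, does the rest. For integers $a,b,c$ put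
\[
\mathcal A=(c-b)(b+c-a),\qquad\mathcal B=(a-c)(c+a-b),\qquad\mathcal C=(b-a)(a+b-c).
\]
Then $\mathcal A+\mathcal B+\mathcal C=0$, which is the Jacobi identity in the Witt algebra.

\begin{lemma}\label{lem:eps}
Let $r\ge2$, and let $\varepsilon(k,l)\in\mathbb C$, $k,l\ge r$, be symmetric with $\varepsilon(k,l)=1$ whenever $\gcd(k,l)\ge2$. Suppose that for all $a,b,c\ge r$
\begin{equation}\label{eq:eps}
\mathcal A\,\varepsilon(b,c)\varepsilon(a,b+c)+\mathcal B\,\varepsilon(c,a)\varepsilon(b,c+a)+\mathcal C\,\varepsilon(a,b)\varepsilon(c,a+b)=0 .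
\end{equation}
Then $\varepsilon(k,l)=1$ for all $k,l\ge r$.
\end{lemma}

\begin{proof}
Call an integer \emph{rich} if it has at least two distinct prime divisors.

\emph{Step 1: $\varepsilon(a,b)=1$ if $b$ is rich.} We may assume $\gcd(a,b)=1$; then $a\ne b$. In Example~\ref{ex:580} one prime of $a$ divided $c$ and another divided $b+c$. If $a$ is a power of a prime $p$ this is impossible, since $p\mid c$ and $p\mid b+c$ would give $p\mid b$. So we give up control of $\varepsilon(a,b+c)$ and use \eqref{eq:eps} as a relation between two values of $\eta(y)=\varepsilon(a,y)-1$. If $y,w\ge r$ and each of the four pairs $(y,w)$, $(w,a)$, $(y,w+a)$, $(w,a+y)$ has a common prime divisor, then \eqref{eq:eps} for the triple $(a,y,w)$, minus $\mathcal A+\mathcal B+\mathcal C=0$, is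
\begin{equation}\label{eq:eta}
(w-y)(y+w-a)\,\eta(y+w)=(a-y)(a+y-w)\,\eta(y).
\end{equation}
We pass from $b$ to $b+c+c'$ in two steps and in one step, and compare.

Take primes $p_0\mid a$, $p_1\ne p_2$ dividing $b$, $p_3\mid a+b$, and a prime $p_4\notin\{p_0,p_1,p_2,p_3\}$. Since $\gcd(a,b)=1$, the five primes are distinct. By the Chinese remainder theorem there are infinitely many $c\ge r$ and infinitely many $c'\ge r$ with
\begin{align*}
c&\equiv0\ (p_0p_1p_3),& c&\equiv-a\ (p_2),& c&\equiv-b\ (p_4),\\
c'&\equiv0\ (p_0p_1p_2p_3),& c'&\equiv-a\ (p_4).&&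
\end{align*}
The table lists a common prime divisor for each of the four pairs.
\[
\begin{array}{c|cccc}
(y,w)&(y,w)&(w,a)&(y,w+a)&(w,a+y)\\ \hline
(b,c)&p_1&p_0&p_2&p_3\\
(b+c,c')&p_1&p_0&p_4&p_3\\
(b,c+c')&p_1&p_0&p_2&p_3
\end{array}
\]
So \eqref{eq:eta} gives
\begin{align*}
(c-b)(b+c-a)\,\eta(b+c)&=(a-b)(a+b-c)\,\eta(b),\\
(c'-b-c)(b+c+c'-a)\,\eta(b+c+c')&=(a-b-c)(a+b+c-c')\,\eta(b+c),\\
(c+c'-b)(b+c+c'-a)\,\eta(b+c+c')&=(a-b)(a+b-c-c')\,\eta(b).
\end{align*}
Multiply the second equation by $(c-b)(c+c'-b)$. By the third equation its left side becomes $(c-b)(c'-b-c)(a-b)(a+b-c-c')\eta(b)$. By the first equation its right side becomes $-(c+c'-b)(a+b+c-c')(a-b)(a+b-c)\eta(b)$. Hence $(a-b)\,\eta(b)\,\Phi(c,c')=0$, where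
\[
\Phi(c,c')=(c-b)(c'-b-c)(a+b-c-c')+(c+c'-b)(a+b+c-c')(a+b-c).
\]
The polynomial $\Phi$ is nonzero, because $\Phi(b,c')=a\,c'(a+2b-c')$. A nonzero polynomial in two variables does not vanish on a product of two infinite sets, so $\Phi(c,c')\ne0$ for some admissible $c,c'$, and $\eta(b)=0$.

\emph{Step 2: arbitrary $a\ne b$.} Take six distinct primes $p_1,\dots,p_6$ and $c>a+b$ with $c\equiv0\ (p_1p_2)$, $c\equiv-b\ (p_3p_4)$, $c\equiv-a\ (p_5p_6)$. Then $c$, $b+c$, $c+a$ are rich, and each factor $\varepsilon$ in \eqref{eq:eps} other than $\varepsilon(a,b)$ has one of them as an argument. By Step 1 and symmetry, $\mathcal C\,(\varepsilon(a,b)-1)=0$, and $\mathcal C\ne0$. Finally $\varepsilon(a,a)=1$ because $\gcd(a,a)=a\ge2$.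
\end{proof}

\begin{proposition}\label{prop:glue}
For every $g\ge1$, with $r=\lceil q/g\rceil$, there are nonzero $F_k\in\mathbb Ce_{kg}$ $(k\ge r)$ with $[F_k,F_l]=(l-k)F_{k+l}$.
\end{proposition}

\begin{proof}
For $g\ge q$ we have $r=1$, and the claim is Lemma~\ref{lem:witt}, which applies by Lemma~\ref{lem:nonil}. Let $g<q$, so $r\ge2$, and assume the claim for all larger integers. For $N\ge1$, an \emph{$N$-system} is a family of nonzero $F_k\in\mathbb Ce_{kg}$, indexed by the $k\ge r$ with $N\mid k$, such that $[F_k,F_l]=(l-k)F_{k+l}$. We need a $1$-system. An $N$-system restricts to an $N'$-system when $N\mid N'$, and multiplying $F_k$ by $\mu^{k/N}$, $\mu\in\mathbb C^*$, gives again an $N$-system.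

\emph{Existence of $p$-systems, $p$ prime.} The claim for $pg$ gives $F'_m\in\mathbb Ce_{mpg}$ for $mpg\ge q$, that is, for $mp\ge r$. Put $F^{(p)}_{mp}=pF'_m$. Then $[F^{(p)}_{mp},F^{(p)}_{m'p}]=p^2(m'-m)F'_{m+m'}=(m'p-mp)F^{(p)}_{(m+m')p}$.

\emph{Uniqueness: two $N$-systems differ by factors $\nu^{k/N}$ for some $\nu\in\mathbb C^*$.} Let the factor at $k=Nx$ be $\chi(x)\ne0$. The bracket relations give $\chi(x)\chi(y)=\chi(x+y)$ for $x\ne y$. So $\chi(x)\chi(y+1)=\chi(x+y+1)=\chi(x+1)\chi(y)$ for $|x-y|\ne1$, which says that $\rho(x)=\chi(x+1)/\chi(x)$ satisfies $\rho(x)=\rho(y)$ for $|x-y|\ne1$. Comparing any $x,y$ with a much larger third point shows that $\rho$ is a constant $\nu$. Then $\chi(x)=C\nu^x$ with $C^2=C\ne0$, so $C=1$.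

\emph{Compatible choice.} We rescale the $F^{(p)}$ so that $F^{(p)}_k=F^{(p')}_k$ whenever $pp'\mid k$. We use repeatedly that $\nu^m=\nu'^m$ for all large $m$ implies $\nu=\nu'$. Fix $F^{(2)}$. On multiples of $6$ we have $F^{(2)}_k=\nu^{k/6}F^{(3)}_k$; choose $\mu$ with $\mu^2=\nu$ and multiply $F^{(3)}_k$ by $\mu^{k/3}$. Now $F^{(2)}$ and $F^{(3)}$ agree on multiples of $6$. Let $p\ge5$, and write $F^{(2)}_k=\nu_2^{k/2p}F^{(p)}_k$ on multiples of $2p$ and $F^{(3)}_k=\nu_3^{k/3p}F^{(p)}_k$ on multiples of $3p$. For $k=6pm$ we get $\nu_2^{3m}=\nu_3^{2m}$, so $\nu_2^3=\nu_3^2$. Then $\mu=\nu_3/\nu_2$ satisfies $\mu^2=\nu_2$ and $\mu^3=\nu_3$, and after multiplication by $\mu^{k/p}$ the system $F^{(p)}$ agrees with $F^{(2)}$ on multiples of $2p$ and with $F^{(3)}$ on multiples of $3p$. Finally let $p\ne p'$ be primes $\ge5$ and $F^{(p')}_k=\nu^{k/pp'}F^{(p)}_k$ on multiples of $pp'$. On multiples of $2pp'$ both systems equal $F^{(2)}$, so $\nu^2=1$. On multiples of $3pp'$ both equal $F^{(3)}$, so $\nu^3=1$. Hence $\nu=1$.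

\emph{Conclusion.} Every $k\ge r\ge2$ has a prime divisor $p$, and $F_k=F^{(p)}_k$ does not depend on the choice of $p$. Define $\varepsilon(k,l)$ by $[F_k,F_l]=(l-k)\varepsilon(k,l)F_{k+l}$ for $k\ne l$, and $\varepsilon(k,k)=1$. It is symmetric. If a prime $p$ divides $k$ and $l$, then $F_k,F_l,F_{k+l}$ belong to the system $F^{(p)}$, so $\varepsilon(k,l)=1$. The Jacobi identity for $F_a,F_b,F_c$ is \eqref{eq:eps}. By Lemma~\ref{lem:eps}, $\varepsilon=1$, so $(F_k)$ is a $1$-system.
\end{proof}

The step from the multiples of $pg$ to the multiples of $g$ needs $r\ge2$, since $k=1$ has no prime divisor. For this reason gluing cannot replace Theorem~\ref{thm:K}, which is what handles $r=1$.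

\section{The derivation, and the end of the proof}\label{sec:end}

\begin{proposition}\label{prop:nondegenerate}
If $\varphi$ is nondegenerate, then $q\ge2$ and case \textup{(c)} of Theorem~\ref{thm:B} holds.
\end{proposition}

\begin{proof}
Proposition~\ref{prop:glue} with $g=1$ gives a basis $f_k\in\mathbb Ce_k$ $(k\ge q)$ of $I$ with $[f_k,f_l]=(l-k)f_{k+l}$. Write $Df_k=\theta(k)f_{k+1}$; then $\theta(k)\ne0$ for all $k\ge q$. Applying $D$ to the bracket relation gives
\[
(l-k)\,\theta(k+l)=(l-k-1)\,\theta(k)+(l-k+1)\,\theta(l)\qquad(k,l\ge q).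
\]
For $l=k+1$ this is $\theta(2k+1)=2\theta(k+1)$, and for $l=k+3$ it is $3\theta(2k+3)=2\theta(k)+4\theta(k+3)$. The first relation with $k+1$ in place of $k$ gives $\theta(2k+3)=2\theta(k+2)$, so
\[
2\theta(k+3)-3\theta(k+2)+\theta(k)=0\qquad(k\ge q).
\]
The characteristic polynomial is $2x^3-3x^2+1=(x-1)^2(2x+1)$, hence $\theta(k)=\alpha+\beta k+\gamma(-\tfrac12)^k$. Substituting into $2\theta(k+1)-\theta(2k+1)=0$, we get
\[
\alpha+\beta+\gamma\bigl(2(-\tfrac12)^{k+1}-(-\tfrac12)^{2k+1}\bigr)=0\qquad(k\ge q).
\]
The bases $1$, $-\tfrac12$, $\tfrac14$ are distinct, so $\gamma=0$ and $\alpha=-\beta$. Thus $\theta(k)=\beta(k-1)$. Since $\theta(q)\ne0$, we have $\beta\ne0$ and $q\ge2$.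

Write $e_k=\sigma_kf_k$. From $De_k=e_{k+1}$ we get $\sigma_{k+1}=\beta(k-1)\sigma_k$, so $\sigma_k=\sigma_q\beta^{k-q}(k-2)!/(q-2)!$. Therefore
\[
c_{ij}=(j-i)\,\frac{\sigma_i\sigma_j}{\sigma_{i+j}}=\frac{\sigma_q\beta^{-q}}{(q-2)!}\cdot\frac{(j-i)\,(i-2)!\,(j-2)!}{(i+j-2)!},
\]
which is case (c) with $s=\sigma_q\beta^{-q}/(q-2)!\ne0$.
\end{proof}

Propositions~\ref{prop:degenerate} and~\ref{prop:nondegenerate} show that over $\mathbb C$ one of the cases (a), (b), (c) holds. By Section~\ref{sec:reduction} this completes the proof of Theorem~\ref{thm:B}, and with it the proof of Theorem~\ref{thm:A}.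

\begin{thebibliography}{9}

\bibitem{BKT}
Tatyana Barron, Dmitry Kerner, Marina Tvalavadze,
\emph{On varieties of Lie algebras of maximal class},
arXiv:1403.5793 (2014).

\bibitem{MZ}
C.~Mart\'inez, E.~Zelmanov,
\emph{Nil algebras and unipotent groups of finite width},
Adv. Math. 147 (1999), 328--344.

\end{thebibliography}
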